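\title{Acylindrical hyperbolicity of outer automorphism groups of free products}

\begin{abstract}
We prove that $\operatorname{Out}(G)$ is acylindrically hyperbolic whenever $G$ is a finitely generated free product of at least three nontrivial groups, which answers a question of Lyman. The result follows from a relative statement for countable free products $A_1*\dots*A_k*F_r$ with $k\ge1$ and $k+r\ge 3$: the group of outer automorphisms permuting the conjugacy classes of the $A_i$ is acylindrically hyperbolic if and only if every $A_i$ has a finite subset with finite pointwise stabilizer in $\operatorname{Aut}(A_i)$. The proof constructs an explicit loxodromic WPD element for the action on the graph of free splittings. We also describe what happens when the Grushko decomposition has exactly two factors.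
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{acylindrically hyperbolic} if it admits a non-elementary acylindrical action by isometries on a Gromov-hyperbolic geodesic metric space. The definitions are recalled in Section~\ref{sec:AH}. Roughly, acylindricity bounds the number of group elements that almost fix two distant points, and it keeps the group far from being a direct product: an acylindrically hyperbolic group has no two infinite normal subgroups that commute with each other (Lemma~\ref{lem:AH}). Lyman \cite{Lyman} posed the following question.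

\begin{quote}
Let $G=A_1*\dots*A_n$ be a finitely generated free product of nontrivial groups, with $n\ge3$. Is the outer automorphism group $\operatorname{Out}(G)$ acylindrically hyperbolic?
\end{quote}

Healy showed that the answer is yes for the free product $W_n$ of $n$ copies of $\mathbb Z/2$ when $n\ge4$. Genevois and Horbez showed that $\operatorname{Aut}(H)$ is acylindrically hyperbolic for every finitely generated group $H$ with infinitely many ends, which covers $\operatorname{Aut}(G)$ for the groups $G$ in the question. This does not pass to the quotient $\operatorname{Out}(G)$: in a non-elementary acylindrical action of $\operatorname{Aut}(G)$ the infinite normal subgroup of inner automorphisms acts non-elementarily (fact (O2) below), so the action never factors through $\operatorname{Out}(G)$.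

To see which answer to expect, start with two freely indecomposable factors $G_1,G_2\not\cong\mathbb Z$. An automorphism of $G_1$ and an automorphism of $G_2$ combine to an automorphism of $G_1*G_2$, and up to index two this gives everything: $\operatorname{Out}(G_1*G_2)$ is virtually $\operatorname{Aut}(G_1)\times\operatorname{Aut}(G_2)$. When both factors of this product are infinite, acylindrical hyperbolicity fails. With three factors the groups $\operatorname{Aut}(A_i)$ still embed in $\operatorname{Out}(G)$ and still commute with one another, but now there are also \emph{partial conjugations}: conjugate $A_2$ by an element $a\in A_1$ and leave $A_1$ and $A_3$ alone. An automorphism of $A_1$ commutes with this partial conjugation when it fixes $a$. If $A_1$ is finitely generated, then finitely many elements $a$ have no common fixing automorphism except the identity, and one may hope that a suitable product of partial conjugations has a small centralizer and is a good candidate for a loxodromic element. If instead every finite subset of $A_1$ is fixed by infinitely many automorphisms, every such product has a large centralizer. Both guesses are correct.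

\begin{theorem}\label{thm:main}
Let $G=A_1*\dots*A_n$ be finitely generated, with $A_i\neq1$ for all $i$ and $n\ge3$. Then $\operatorname{Out}(G)$ is acylindrically hyperbolic.
\end{theorem}

We deduce this from a relative statement. Let
\[
G=A_1*\dots*A_k*F_r
\]
be a countable group, where the $A_i$ are arbitrary nontrivial groups and $F_r$ is free of finite rank $r$ with basis $t_1,\dots,t_r$. Let $\mathcal F=\{[A_1],\dots,[A_k]\}$ be the set of conjugacy classes of the subgroups $A_i$, and let $\Gamma=\operatorname{Out}(G,\mathcal F)$ be the group of outer automorphisms that permute $\mathcal F$. Let $N$ be the normal subgroup of $\Gamma$ formed by the classes of automorphisms whose restriction to each $A_i$ agrees with an inner automorphism of $G$, depending on $i$. Consider the condition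
\begin{itemize}
\item[(H)] every $A_i$ has a finite subset $E_i$ whose pointwise stabilizer in $\operatorname{Aut}(A_i)$ is finite.
\end{itemize}
It holds when all $A_i$ are finitely generated: take for $E_i$ a finite generating set.

\begin{theorem}\label{thm:rel}
Let $k\ge1$ and $k+r\ge3$. Then $\operatorname{Out}(G,\mathcal F)$ is acylindrically hyperbolic if and only if \textup{(H)} holds. If \textup{(H)} holds, every subgroup $\Gamma'$ with $N\le\Gamma'\le\Gamma$ is acylindrically hyperbolic.
\end{theorem}

Condition (H) is weaker than finite generation: it holds for the additive group $\mathbb Q$ with $E=\{1\}$, because an automorphism of $\mathbb Q$ is determined by the image of $1$. It fails for the direct sum $A$ of countably many copies of $\mathbb Z/2$, because a finite subset involves finitely many summands and the remaining summands can be permuted at will. For $G=A*\mathbb Z/2*\mathbb Z/2$ one has $\operatorname{Out}(G)=\operatorname{Out}(G,\mathcal F)$ by Lemma~\ref{lem:kurosh}, so Theorem~\ref{thm:rel} shows that finite generation cannot simply be dropped from Theorem~\ref{thm:main}.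

A finitely generated group $G$ has a \emph{Grushko decomposition} $G_1*\dots*G_k*F_r$, in which each $G_i$ is nontrivial, freely indecomposable and not isomorphic to $\mathbb Z$. Theorem~\ref{thm:main} applies when $k+r\ge3$. The remaining freely decomposable groups are those with $k+r=2$.

\begin{theorem}\label{thm:two}
Let $G$ be finitely generated, with Grushko decomposition $G_1*\dots*G_k*F_r$ and $k+r=2$. Then $\operatorname{Out}(G)$ is acylindrically hyperbolic if and only if either $G\cong F_2$, or $G=G_1*G_2$ and one of $\operatorname{Aut}(G_1)$, $\operatorname{Aut}(G_2)$ is finite while the other is acylindrically hyperbolic. In particular $\operatorname{Out}(G_1*\mathbb Z)$ is never acylindrically hyperbolic, and the hypothesis $n\ge3$ in Theorem~\ref{thm:main} cannot be replaced by $n\ge2$.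
\end{theorem}

\subsection*{Outline of the proof}
The group $\Gamma$ acts on the graph $\mathcal X$ of one-edge free splittings of $G$ relative to $\mathcal F$, which is hyperbolic by a theorem of Horbez \cite{Ho}. By Osin's criterion \cite{Os} it is enough to find one loxodromic element with the WPD property. We work at one vertex $S$ of $\mathcal X$, the splitting $G=P*Q$ with $Q=A_1$ and $P$ the product of the other factors, and proceed in three steps.
\begin{enumerate}
\item There is an integer-valued function $\xi$ on the vertices other than $S$ that changes by at most one along edges, and an element $\tau\in N$ that fixes $S$ and shifts $\xi$ by one (Section~\ref{sec:coord}). By hyperbolicity, two geodesics that leave $S$ through neighbors with very different values of $\xi$ end at points that can only be joined geodesically through $S$ (Section~\ref{sec:jump}).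
\item There is $\eta\in N$ such that only finitely many elements of $\Gamma$ fix both $S$ and $\eta S$ (Section~\ref{sec:finite}). This is the only place where (H) enters.
\item For large $n_0$ the element $\varphi=\tau^{n_0}\eta$ translates along a geodesic line through the points $\varphi^jS$, with a large jump of $\xi$ at each of them. An element that nearly fixes two distant points of this line moves two consecutive points $\varphi^jS,\varphi^{j+1}S$ in one of finitely many ways, and step (2) gives WPD (Section~\ref{sec:wpd}).
\end{enumerate}
Section~\ref{sec:example} carries out the first two steps by hand for $W_3$. The negative results, namely Theorem~\ref{thm:two} and the necessity of (H), are shorter and come first, in Section~\ref{sec:obstruction}.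

\section{Background}\label{sec:background}

\subsection{Acylindrical actions}\label{sec:AH}
A geodesic metric space $Y$ is \emph{hyperbolic} if for some $\delta\ge0$ each side of each geodesic triangle lies in the $\delta$-neighborhood of the union of the other two sides. Let a group $\Lambda$ act on $Y$ by isometries. The action is \emph{acylindrical} if for every $\varepsilon>0$ there are constants $\rho$ and $\nu$ such that, whenever $d(y,y')\ge\rho$, at most $\nu$ elements $g\in\Lambda$ satisfy $d(y,gy)\le\varepsilon$ and $d(y',gy')\le\varepsilon$. The action is \emph{non-elementary} if an orbit accumulates at more than two points of the Gromov boundary $\partial Y$; in particular a finite group is not acylindrically hyperbolic. An element $g$ is \emph{loxodromic} if $m\mapsto g^my$ is a quasi-isometric embedding of $\mathbb Z$; this orbit then accumulates at exactly two points of $\partial Y$, the \emph{endpoints} of $g$, and these are also the endpoints of every nontrivial power of $g$. A loxodromic element $g$ is \emph{WPD} if for every $y\in Y$ and $\varepsilon>0$ there is $M\ge1$ such that only finitely many $h\in\Lambda$ satisfy $d(y,hy)\le\varepsilon$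 and $d(g^My,hg^My)\le\varepsilon$. Thus WPD asks for the finiteness in the definition of acylindricity only along the orbit of $g$. We use the following results.
\begin{itemize}
\item[(O1)] A group is acylindrically hyperbolic if and only if it is not virtually cyclic and acts on a hyperbolic space with a loxodromic WPD element \cite{Os}.
\item[(O2)] In a non-elementary acylindrical action on a hyperbolic space, every infinite normal subgroup acts non-elementarily \cite{Os}.
\item[(O3)] A group acting acylindrically and non-elementarily on a hyperbolic space contains two loxodromic elements with disjoint pairs of endpoints \cite{Os}.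
\item[(DGO)] In an acylindrical action, each loxodromic element $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$, which is the stabilizer of its pair of endpoints \cite{DGO}. Hence $E(g)$ contains the centralizer $C(g)$.
\item[(BF)] Fully irreducible elements of $\operatorname{Out}(F_n)$ are loxodromic and WPD on the free factor complex, which is hyperbolic \cite{BF}. Hence $\operatorname{Out}(F_n)$ is acylindrically hyperbolic for $n\ge3$.
\end{itemize}

\begin{lemma}\label{lem:AH}
Let $\Lambda$ be acylindrically hyperbolic.
\begin{itemize}
\item[(a)] Every finite-index subgroup of $\Lambda$ is acylindrically hyperbolic.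
\item[(b)] Every group that maps onto $\Lambda$ with finite kernel is acylindrically hyperbolic.
\item[(c)] Every infinite normal subgroup of $\Lambda$ contains elements $g,h$ such that $C(g)\cap C(h)$ is finite.
\item[(d)] No two infinite normal subgroups of $\Lambda$ commute elementwise. In particular $\Lambda$ is not a direct product of two infinite groups.
\end{itemize}
\end{lemma}

\begin{proof}
Fix a non-elementary acylindrical action of $\Lambda$ on a hyperbolic space. Its restriction to any subgroup is acylindrical. For (a), a finite-index subgroup contains nontrivial powers of the two elements given by (O3), so its orbits accumulate at four points at least. For (b), act through the quotient map: the orbits are unchanged and the bound $\nu$ is multiplied by the order of the kernel.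

For (c), by (O2) and (O3) the normal subgroup contains loxodromic elements $g,h$ with disjoint pairs of endpoints. Suppose $I=E(g)\cap E(h)$ is infinite. The groups $\langle g\rangle$ and $\langle h\rangle$ have finite index in the virtually cyclic groups $E(g)$ and $E(h)$, so $\langle g\rangle\cap\langle h\rangle$ has finite index in $I$ and is nontrivial. Then a nontrivial power of $g$ equals a nontrivial power of $h$, and $g,h$ have the same endpoints, a contradiction. So $I$ is finite, and it contains $C(g)\cap C(h)$ by (DGO). For (d), if $N_1,N_2$ commute, take $g,h\in N_1$ as in (c); then $N_2\subseteq C(g)\cap C(h)$ is finite.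
\end{proof}

\subsection{Trees with trivial edge stabilizers}\label{sec:trees}
Trees are simplicial, edges have length one, and groups act without inversions. An element or a subgroup is \emph{elliptic} if it fixes a vertex. An element $x$ that is not elliptic is \emph{hyperbolic}: it preserves a unique line, its \emph{axis}, which it translates by an integer $\ell(x)\ge1$. An action is \emph{minimal} if there is no proper invariant subtree. Every point has a nearest-point \emph{projection} to a given subtree, and a locally injective simplicial map between trees is injective. We write $[x,y]=xyx^{-1}y^{-1}$ and $\operatorname{ad}_g(x)=gxg^{-1}$.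

Let a group act on a tree with trivial edge stabilizers.
\begin{itemize}
\item[(T1)] \emph{A nontrivial elliptic element fixes exactly one point, a vertex.} Its fixed set is a subtree containing no edge.
\item[(T2)] \emph{If $x,y\ne1$ are elliptic with distinct fixed points $u,v$, then $xy$ is hyperbolic, and its axis contains $v$, $u$, $xv=xyv$ in this order.} The path $[v,u]\cup x[u,v]$ does not backtrack at $u$, because $x$ moves the last edge of $[v,u]$. It arrives at $xv$ along $x\epsilon$, where $\epsilon$ is the first edge of $[v,u]$, and its translate by $xy$ leaves $xv$ along $xy\epsilon\neq x\epsilon$. So the translates of this path by the powers of $xy$ form a line.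
\item[(T3)] \emph{If $x,y$ are hyperbolic and do not commute, their axes meet in a bounded set.} Otherwise the intersection contains a segment of length $\ell(x)+\ell(y)+1$. Replacing $y$ by $y^{-1}$ if necessary, both elements translate in the same direction along it. Then $xy$ and $yx$ both send the first edge of the segment to the last one, so $xy=yx$.
\end{itemize}

We recall the classical theorems in the form in which they are used.
\begin{itemize}
\item \emph{Bass--Serre theory.} A group $J$ acting on a tree with trivial edge stabilizers is a free product of a free group and of nontrivial vertex stabilizers $J_i$, and every nontrivial vertex stabilizer is conjugate to some $J_i$. Conversely, $A_1*\dots*A_k*F_r$ acts on a tree with trivial edge stabilizers and with vertices $v_1,\dots,v_k$ in distinct orbits such that $\operatorname{Stab}(v_i)=A_i$.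
\item \emph{Kurosh.} A subgroup $H$ of $A_1*\dots*A_k*F_r$ is a free product of a free group and of subgroups of the form $H\cap gA_ig^{-1}$.
\item \emph{Grushko--Neumann.} The minimal number of generators is additive under free products. Moreover, if $\phi$ maps a finitely generated free group $F$ onto $H'*H''$, then $F=F'*F''$ with $\phi(F')=H'$ and $\phi(F'')=H''$.
\item \emph{Nielsen.} If $X',Y'$ is a basis of the free group $F(X,Y)$, then $[X',Y']$ is conjugate to $[X,Y]^{\pm1}$.
\end{itemize}
One consequence is used throughout.
\begin{itemize}
\item[(T4)] \emph{In $A_1*\dots*A_k*F_r$, if $gA_jg^{-1}\cap A_i\neq1$ then $i=j$ and $g\in A_i$.} A nontrivial element of the intersection fixes $gv_j$ and $v_i$, so $gv_j=v_i$ by (T1).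
\end{itemize}
Thus each $A_i$ is its own normalizer. In a free product $H'*H''$ of two nontrivial groups, an element normalizing both factors lies in $H'\cap H''=1$; so the center is trivial, and the group is infinite by (T2).

\subsection{Reduction of Theorem~\ref{thm:main} to Theorem~\ref{thm:rel}}

\begin{lemma}\label{lem:kurosh}
Let $G=G_1*\dots*G_k*F_r$ with each $G_i$ nontrivial, freely indecomposable and not isomorphic to $\mathbb Z$. Then every automorphism of $G$ permutes the conjugacy classes $[G_i]$.
\end{lemma}

\begin{proof}
Let $\Phi\in\operatorname{Aut}(G)$. The subgroup $\Phi(G_i)$ is freely indecomposable and not free, so by Kurosh's theorem it lies in some $gG_jg^{-1}$. In the same way $\Phi^{-1}(gG_jg^{-1})$ lies in some $g'G_l\,g'^{-1}$. Then $G_i\le\Phi^{-1}(gG_jg^{-1})\le g'G_l\,g'^{-1}$, and the two outer groups are equal by (T4). So $\Phi(G_i)=gG_jg^{-1}$.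
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:rel}]
Each $A_i$ is a quotient of $G$, hence finitely generated, and has a Grushko decomposition with at least one factor. Together these give a Grushko decomposition $G=G_1*\dots*G_k*F_r$ with $k+r\ge n\ge3$ and all $G_i$ finitely generated. If $k=0$, apply (BF). If $k\ge1$, then $\operatorname{Out}(G)=\operatorname{Out}(G,\{[G_i]\})$ by Lemma~\ref{lem:kurosh}, condition (H) holds, and Theorem~\ref{thm:rel} applies.
\end{proof}

\section{The tree of a splitting $P*Q$ and its stabilizer}\label{sec:split}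

For a $G$-tree $U$ and $\Phi\in\operatorname{Aut}(G)$, let $\Phi\cdot U$ be the tree $U$ with $g$ acting as $\Phi^{-1}(g)$ acts on $U$. The stabilizer of a point in $\Phi\cdot U$ is the image under $\Phi$ of its stabilizer in $U$. This is a left action, and inner automorphisms preserve equivariant isomorphism classes (the map $x\mapsto h^{-1}x$ is an isomorphism $U\to\operatorname{ad}_h\cdot U$), so $\operatorname{Out}(G)$ acts on isomorphism classes of $G$-trees. The class $[\Sigma]$ fixes $U$ if and only if there is an automorphism $f$ of the underlying tree with
\begin{equation}\label{eq:equiv}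
f(gx)=\Sigma(g)f(x)\qquad(g\in G,\ x\in U),
\end{equation}
since \eqref{eq:equiv} says that $f$ is an equivariant isomorphism $\Sigma\cdot U\to U$.

Let $G=P*Q$ with $P,Q\ne1$. Its \emph{Bass--Serre tree} $S$ has an edge $e=[v_P,v_Q]$ with $\operatorname{Stab}(v_P)=P$ and $\operatorname{Stab}(v_Q)=Q$; the group $G$ acts freely and transitively on the edges, and there are two orbits of vertices. The tree $\Phi\cdot S$ is the Bass--Serre tree of $\Phi(P)*\Phi(Q)$.

\begin{lemma}\label{lem:recognize}
Let $U$ be a minimal $G$-tree with trivial edge stabilizers and exactly one orbit of edges. If $P$ and $Q$ are elliptic in $U$, then $U\cong S$.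
\end{lemma}

\begin{proof}
Let $P$ fix $v$ and let $Q$ fix $u$. Then $u\neq v$, since a vertex fixed by $G$ would be a proper invariant subtree. Subdivide each edge of $S$ into $d(u,v)$ edges and map the result equivariantly to $U$, sending $e$ onto $[v,u]$. The edges $pe$ $(p\in P)$ at $v_P$ go to paths that begin with the edges $p\epsilon$, where $\epsilon$ is the first edge of $[v,u]$, and these edges are distinct because edge stabilizers are trivial. The same argument, with $Q$ and the last edge of $[v,u]$, applies at $v_Q$, and at the new vertices the map is locally injective because $[v,u]$ is a segment. So the map is injective, and it is onto by minimality. The subdivided tree has $d(u,v)$ orbits of edges, so $d(u,v)=1$.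
\end{proof}

For $\alpha\in\operatorname{Aut}(P)$ and $\beta\in\operatorname{Aut}(Q)$, let $\alpha*\beta$ be the automorphism of $G$ that restricts to $\alpha$ and $\beta$.

\begin{lemma}\label{lem:stab}
The homomorphism $(\alpha,\beta)\mapsto[\alpha*\beta]$ from $\operatorname{Aut}(P)\times\operatorname{Aut}(Q)$ to $\operatorname{Out}(G)$ is injective. Its image has index at most two in the stabilizer of $S$, and if $[\Sigma]$ fixes $S$ and is not in the image, then $\Sigma(Q)$ is conjugate to $P$. For $\Sigma=\alpha*\beta$, the formulas $f_\Sigma(gv_P)=\Sigma(g)v_P$ and $f_\Sigma(gv_Q)=\Sigma(g)v_Q$ define an automorphism of $S$ that satisfies \eqref{eq:equiv} and fixes $e$ pointwise.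
\end{lemma}

\begin{proof}
The map $f_\Sigma$ is well defined because $\Sigma(P)=P$ and $\Sigma(Q)=Q$; it sends $ge$ to $\Sigma(g)e$ and has inverse $f_{\Sigma^{-1}}$. So the image fixes $S$. If $\alpha*\beta=\operatorname{ad}_g$, then $g$ normalizes $P$ and $Q$, so $g=1$. Now let $[\Sigma]$ fix $S$, with $f$ as in \eqref{eq:equiv}. The map $f$ permutes the two orbits of vertices, and $\operatorname{Stab}(f(x))=\Sigma(\operatorname{Stab}(x))$. If $f$ exchanges the orbits, then $\Sigma(Q)=\operatorname{Stab}(f(v_Q))$ is conjugate to $P$. If $f$ preserves them, write $f(e)=ge$ and replace $\Sigma$ by $\operatorname{ad}_g^{-1}\Sigma$ and $f$ by $g^{-1}f$. Then $f$ fixes $v_P$ and $v_Q$, so $\Sigma(P)=P$ and $\Sigma(Q)=Q$, and $[\Sigma]$ is in the image. If $[\Sigma_1],[\Sigma_2]$ are both outside the image, then $f_1^{-1}f_2$ preserves the orbits, so $[\Sigma_1^{-1}\Sigma_2]$ is in the image; hence the index is at most two.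
\end{proof}

We apply this in the setting of Theorem~\ref{thm:rel}. When $G=A_1*\dots*A_k*F_r$ with $k\ge1$ and $k+r\ge3$, we always put
\[
Q=A_1,\qquad P=A_2*\dots*A_k*\langle t_1\rangle*\dots*\langle t_r\rangle ,
\]
and let $S$ be the Bass--Serre tree of $P*Q$. The $k+r-1\ge2$ displayed groups are the \emph{factors} of $P$. For $p\in P$, the \emph{twist} $\tau_p$ is the class of $T_p=\operatorname{ad}_p|_P*\operatorname{id}_Q$.

\begin{lemma}\label{lem:twists}
Let $k\ge1$ and $k+r\ge3$.
\begin{itemize}
\item[(a)] The map $p\mapsto\tau_p$ is an injective homomorphism from $P$ to $\operatorname{Stab}_\Gamma(S)\cap N$. In particular $\operatorname{Stab}_\Gamma(S)\cap N$ is infinite.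
\item[(b)] Every class in $\operatorname{Stab}_\Gamma(S)$ contains exactly one automorphism $\Sigma$ with $\Sigma(P)=P$ and $\Sigma(Q)=Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The automorphism $T_p$ agrees with $\operatorname{ad}_p$ on $A_2,\dots,A_k$ and with the identity on $A_1$, so $\tau_p\in N$. Since $P$ has at least two factors, it is infinite with trivial center, so $p\mapsto\operatorname{ad}_p|_P$ is injective. Apply Lemma~\ref{lem:stab}.

(b) By Lemma~\ref{lem:stab} it suffices to show that $\Sigma(Q)$, which is a conjugate of some $A_j$, is not conjugate to $P$. The endomorphism of $G$ that kills $A_j$ and is the identity on the other $A_i$ and on $F_r$ kills every conjugate of $A_j$. It does not kill $P$, which has a factor other than $A_j$.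
\end{proof}

\section{The obstruction from commuting automorphisms}\label{sec:obstruction}

\subsection{Necessity of (H)}

\begin{proposition}\label{prop:onlyif}
Let $k\ge1$ and $k+r\ge3$. If $\Gamma$ is acylindrically hyperbolic, then \textup{(H)} holds.
\end{proposition}

\begin{proof}
The normal subgroup $N$ is infinite by Lemma~\ref{lem:twists}(a), so by Lemma~\ref{lem:AH}(c) there are $g,h\in N$ with $C_\Gamma(g)\cap C_\Gamma(h)$ finite. Represent $g$ by $\Phi$ and $h$ by $\Psi$, with $\Phi|_{A_j}=\operatorname{ad}_{g_j}|_{A_j}$ and $\Psi|_{A_j}=\operatorname{ad}_{h_j}|_{A_j}$ for $1\le j\le k$. The point is that $\Phi$ and $\Psi$ are described by finitely many elements of $G$, namely the $g_j$, $h_j$, $\Phi(t_l)$ and $\Psi(t_l)$.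

Fix $i$, and let $E_i\subseteq A_i$ be the finite set of letters from $A_i$ in the normal forms of these elements in $A_1*\dots*A_k*F_r$. Let $\sigma\in\operatorname{Aut}(A_i)$ fix $E_i$ pointwise, and let $\hat\sigma$ be its extension to $G$ by the identity on the other $A_j$ and on $F_r$. Then $[\hat\sigma]\in\Gamma$, and $\hat\sigma$ fixes all the elements listed above. For $y\in A_j$ we have $\hat\sigma^{-1}(y)\in A_j$, so
\[
\hat\sigma\Phi\hat\sigma^{-1}(y)=\hat\sigma\bigl(g_j\,\hat\sigma^{-1}(y)\,g_j^{-1}\bigr)=g_jyg_j^{-1}=\Phi(y),\qquad
\hat\sigma\Phi\hat\sigma^{-1}(t_l)=\hat\sigma(\Phi(t_l))=\Phi(t_l).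
\]
Thus $\hat\sigma$ commutes with $\Phi$, and the same computation with $h_j$ in place of $g_j$ shows that it commutes with $\Psi$. The map $\sigma\mapsto[\hat\sigma]$ is injective by Lemma~\ref{lem:stab}, applied to the splitting of $G$ as the free product of $A_i$ and the product of the other factors. So the pointwise stabilizer of $E_i$ embeds in the finite group $C_\Gamma(g)\cap C_\Gamma(h)$.
\end{proof}

\subsection{Two factors}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
There are three cases.

\emph{Case $(k,r)=(0,2)$.} The group $\operatorname{Out}(F_2)\cong GL_2(\mathbb Z)$ is virtually a nonabelian free group, hence a hyperbolic group that is not virtually cyclic. An element of infinite order acts loxodromically on a Cayley graph, and it is WPD because balls are finite. By (O1) the group is acylindrically hyperbolic.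

\emph{Case $(k,r)=(2,0)$.} Let $S$ be the Bass--Serre tree of $G_1*G_2$ and let $\Phi\in\operatorname{Aut}(G)$. The vertex stabilizers of $\Phi\cdot S$ are the conjugates of $\Phi(G_1)$ and $\Phi(G_2)$, which by Lemma~\ref{lem:kurosh} include $G_1$ and $G_2$. So $\Phi\cdot S\cong S$ by Lemma~\ref{lem:recognize}. By Lemma~\ref{lem:stab}, $\operatorname{Aut}(G_1)\times\operatorname{Aut}(G_2)$ has index at most two in $\operatorname{Out}(G)$, with index two only if $G_1\cong G_2$. If both automorphism groups are infinite, $\operatorname{Out}(G)$ is not acylindrically hyperbolic by parts (a) and (d) of Lemma~\ref{lem:AH}. If both are finite, $\operatorname{Out}(G)$ is finite. If exactly one is finite, say $\operatorname{Aut}(G_1)$, then $G_1\not\cong G_2$ and $\operatorname{Out}(G)=\operatorname{Aut}(G_1)\times\operatorname{Aut}(G_2)$. Here $\operatorname{Aut}(G_2)$ is both a finite-index subgroup and a quotient with finite kernel, so by parts (a) and (b) of Lemma~\ref{lem:AH} one group is acylindrically hyperbolic if and only if the other is.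

\emph{Case $(k,r)=(1,1)$.} Write $G=A*\langle t\rangle$. By Fouxe-Rabinovitch's theorem (see \cite{MM}), $\operatorname{Aut}(G)$ is generated by the automorphisms of $A$ extended by $t\mapsto t$; the automorphisms $t\mapsto t^{-1}$, $t\mapsto ta$, $t\mapsto at$ $(a\in A)$ that are the identity on $A$; and the partial conjugation of $A$ by $t$, which is the inner automorphism $\operatorname{ad}_t$. Let $\mathcal A$ be the set of automorphisms $\Phi$ with $\Phi(A)=A$ and $\Phi(t)\in At^{\epsilon}A$ for some $\epsilon=\epsilon(\Phi)\in\{\pm1\}$. The set $\mathcal A$ is closed under composition, with $\epsilon$ multiplicative, and it contains all the generators other than $\operatorname{ad}_t$ and their inverses. So every outer class has a representative in $\mathcal A$. Two representatives in $\mathcal A$ of one class differ by $\operatorname{ad}_g$ with $g$ normalizing $A$, so $g\in A$ and they have the same $\epsilon$. Hence the classes with $\epsilon=1$ form a subgroup $\Lambda$ of index two.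

If $\Phi(t)=a_1ta_2$, then $\operatorname{ad}_{a_1}^{-1}\Phi$ sends $t$ to $ta_2a_1$. So every class in $\Lambda$ is represented by some $\Phi_{a,\alpha}$, defined by $\Phi_{a,\alpha}|_A=\alpha\in\operatorname{Aut}(A)$ and $\Phi_{a,\alpha}(t)=ta$. Since $\Phi_{a,\alpha}(tb)=ta\alpha(b)$, we have $\Phi_{a,\alpha}\Phi_{b,\beta}=\Phi_{a\alpha(b),\alpha\beta}$. If $\Phi_{a,\alpha}=\operatorname{ad}_g$, then $g\in A$ and $gtg^{-1}=ta$, and comparing normal forms gives $g=1$. Thus $\Lambda\cong A\rtimes\operatorname{Aut}(A)$. If $A$ is finite, $\operatorname{Out}(G)$ is finite. If $A$ is infinite, then $N_1=\{(a,1)\}$ is an infinite normal subgroup of $\Lambda$, and its centralizer $N_2$ is normal and infinite, because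
\[
(b,\operatorname{ad}_b^{-1})(a,1)=(b\cdot b^{-1}ab,\operatorname{ad}_b^{-1})=(ab,\operatorname{ad}_b^{-1})=(a,1)(b,\operatorname{ad}_b^{-1})
\]
for all $a,b\in A$. By parts (a) and (d) of Lemma~\ref{lem:AH}, $\operatorname{Out}(G)$ is not acylindrically hyperbolic.

Finally, $\operatorname{Out}(\mathbb Z/2*\mathbb Z/2)$ is finite by the second case, so Theorem~\ref{thm:main} fails for $n=2$.
\end{proof}

\section{The graph of free splittings, and the case of $W_3$}\label{sec:example}

From now on $G=A_1*\dots*A_k*F_r$ is countable, $k\ge1$ and $k+r\ge3$, and $P$, $Q$, $S$ are as in Section~\ref{sec:split}.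

\subsection{The graph $\mathcal X$}
A \emph{free splitting} is a minimal $G$-tree, not a point, with finitely many orbits of edges and trivial edge stabilizers, in which every $A_i$ is elliptic. Given a free splitting $\hat U$ and a proper $G$-invariant set of edges, contract each component of the union of these edges to a point. The result $U$ is again a free splitting (an invariant subtree of $U$ pulls back to an invariant subtree of $\hat U$), and the quotient map $\kappa\colon\hat U\to U$ is a \emph{collapse}. Preimages of points under $\kappa$ are subtrees. A segment meets each of them in a subsegment, so $\kappa$ maps segments monotonically onto segments.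

Let $\mathcal X$ be the graph whose vertices are the free splittings with one orbit of edges, up to equivariant isomorphism, two distinct vertices being adjacent if some free splitting collapses onto both. The tree $S$ is a vertex, and $\Gamma$ acts on $\mathcal X$ by graph automorphisms. For countable $G$, the graph of free splittings relative to $\mathcal F$ is connected and hyperbolic \cite{Ho}; this is the only use of countability.

Another model of this graph, $\mathcal X'$, has as vertices all free splittings up to equivariant homeomorphism, with edges given by collapses. The two models are quasi-isometric, so the theorem applies to both. Indeed, homeomorphic splittings are subdivisions of one tree, and subdividing does not change the set of one-edge collapses. Choose a one-edge collapse $s(U)$ of each vertex $U$ of $\mathcal X'$. If $U$ collapses onto $U'$, then $s(U)$ and $s(U')$ are both collapses of $U$, so $s\colon\mathcal X'\to\mathcal X$ is $1$-Lipschitz on vertices. The inclusion $\iota$ of the vertices of $\mathcal X$ in $\mathcal X'$ is $2$-Lipschitz, $s\iota$ is the identity, and $\iota s$ moves vertices by at most one.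

\subsection{Three factors of order two}
Let $G=W_3=\langle a\rangle*\langle b\rangle*\langle q\rangle$ with $a,b,q$ of order two, $Q=\langle q\rangle$ and $P=\langle a,b\rangle$.

\emph{The neighbors of $S$ and the twist.} Let $\hat U$ be the free splitting whose fundamental domain is a path of two edges with vertices $v_a,v_b,v_q$ and stabilizers $\langle a\rangle,\langle b\rangle,\langle q\rangle$. Collapsing the orbit of $[v_a,v_b]$ gives $S$. Collapsing the orbit of $[v_b,v_q]$ gives the Bass--Serre tree $U_0$ of $\langle a\rangle*\langle b,q\rangle$. The element $ab$ is elliptic in $S$ and hyperbolic in $U_0$, so $U_0\neq S$ and $U_0$ is a neighbor of $S$. Put $c=[a,b]=(ab)^2$ and $\tau=\tau_c$. Since $\tau$ fixes $S$, all the trees $\tau^mU_0$ are neighbors of $S$.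

To tell them apart, record where $q$ sits along the axis of $c$, measured from the position of $a$. In $U_0$, let $[v,v']$ be the edge with $v$ fixed by $a$ and $v'$ fixed by $b$ and $q$. By (T2) the axis of $ab$ runs through $v',v,av'$, so $c$ translates it by $4$ and
\[
c^{-1}v<v'<v
\]
in the order given by the direction of translation. Let $\xi$ be the largest $n$ such that $c^n$ sends the fixed point of $a$ to a point not beyond the fixed point of $q$; so $\xi(U_0)=-1$. In $\tau^mU_0$ the elements $c$ and $q$ act as before, while $a$ acts as $c^{-m}ac^m$ and fixes $c^{-m}v$. So $\xi(\tau^mU_0)=m-1$. Lemma~\ref{lem:coord} will show that $\xi$ extends to all vertices other than $S$ and changes by at most one along edges. Then a path from $U_0$ to $\tau^mU_0$ that avoids $S$ has length at least $|m|$, while the path through $S$ has length $2$. For $|m|\ge3$, every geodesic from $U_0$ to $\tau^mU_0$ passes through $S$.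

\emph{A finite joint stabilizer.} Let $\Theta$ fix $a$ and $q$ and send $b$ to $qbq$, and let $\eta=[\Theta]$. Then $\eta S$ is the Bass--Serre tree of $R*Q$ with $R=\langle a,qbq\rangle$. We look at $R$ acting on $S$. The element $a$ fixes $v_P$ and $qbq$ fixes $qv_P$; the segment between them consists of the edges $e$ and $qe$; and its $R$-translates form a line $\lambda$, the axis of $a\cdot qbq$, which is the smallest $R$-invariant subtree. Let $[\Sigma]\in\Gamma$ fix $S$ and $\eta S$, with $\Sigma(P)=P$ and $\Sigma(q)=q$. Then $\Sigma$ permutes the conjugates $gRg^{-1}$, which are the infinite vertex stabilizers of $\eta S$, and $f_\Sigma$ permutes the corresponding lines $g\lambda$ while fixing $e$. The edges of $\lambda$ are the $\rho e$ and $\rho qe$ with $\rho\in R$, so $e\subset g\lambda$ exactly when $g\in R\cup qR$. Therefore, in a subgroup of index at most two, $\Sigma(R)=R$, and $f_\Sigma$ preserves the line $\lambda$ and fixes an edge of it pointwise, hence fixes $\lambda$ pointwise. Then $\Sigma$ preserves the stabilizers $\langle a\rangle$ and $\langle qbq\rangle$ of $v_P$ and $qv_P$ in $R$, so $\Sigma$ fixes $a$, $qbq$, $q$ and is the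 identity. The joint stabilizer has order at most two, although $\operatorname{Stab}_\Gamma(S)$ is infinite.

\emph{What changes in general.} First, one needs an element $c\in P$ that is hyperbolic in \emph{every} vertex other than $S$, also when $P$ has many factors or free generators $t_j$, which need not be elliptic. Second, the last step above used that $\mathbb Z/2$ has no nontrivial automorphism. For $G=A*B*Q$ and $\Theta$ the partial conjugation of $B$ by one element of $Q$, every automorphism of $A$, extended by the identity, fixes both $S$ and $[\Theta]S$. The remedy is to make the segment between the two fixed points long, and to make it spell out the elements of the sets $E_i$.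

\section{The twist coordinate}\label{sec:coord}

\subsection{An element that detects $S$}
By Lemma~\ref{lem:recognize}, a vertex of $\mathcal X$ in which $P$ is elliptic is $S$. We want a single element of $P$ whose ellipticity forces that of $P$. Products do not work: $t_1t_2$ is elliptic in the Bass--Serre tree of $\langle t_1t_2\rangle*\langle t_2\rangle=F_2$. Commutators do.

\begin{lemma}\label{lem:commutator}
Let a group act on a tree with trivial edge stabilizers, and let $x,y$ be elements such that $[x,y]$ is nontrivial and elliptic. Then $\langle x,y\rangle$ fixes a vertex.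
\end{lemma}

\begin{proof}
Suppose that $J=\langle x,y\rangle$ fixes no vertex. By Bass--Serre theory and Grushko's theorem, $J=J_1*\dots*J_m*F_n$, where the $J_i\ne1$ are vertex stabilizers in $J$, every nontrivial vertex stabilizer is conjugate to some $J_i$, and the minimal numbers of generators of the $J_i$ together with $n$ add up to at most $2$. If $m=0$, then $J$ acts freely, so the nontrivial element $[x,y]$ is not elliptic. If $(m,n)=(1,0)$, then $J=J_1$ fixes a vertex. So $(m,n)$ is $(1,1)$ or $(2,0)$, and $J=J_1*J'$, where $J_1$ and $J'$ are nontrivial cyclic groups and $J_1$ fixes a vertex $v$.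

Apply the Grushko--Neumann theorem to the map $F(X,Y)\to J$ with $X\mapsto x$ and $Y\mapsto y$. It gives $F(X,Y)=F'*F''$ with $F'$ mapping onto $J_1$ and $F''$ onto $J'$. Both are nontrivial, so both have rank one, and their generators form a basis $X',Y'$ that maps to generators $x'$ of $J_1$ and $y'$ of $J'$. By Nielsen's theorem, $[x,y]^{\pm1}$ is conjugate to
\[
[x',y']=x'\cdot\bigl(y'x'^{-1}y'^{-1}\bigr).
\]
The first factor fixes only $v$, the second fixes only $y'v$, and $y'v\ne v$ because $J=\langle x',y'\rangle$ does not fix $v$. By (T2), $[x',y']$ is hyperbolic, hence so is $[x,y]$, a contradiction.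
\end{proof}

Let $s=k+r-1\ge2$. Choose elements $x_1,\dots,x_s$, one in each factor of $P$, in the order in which the factors are listed: a nontrivial element of each of $A_2,\dots,A_k$, followed by $t_1,\dots,t_r$. Put
\[
c_1=x_1,\qquad c_{i+1}=[c_i,x_{i+1}],\qquad c=c_s .
\]
Each $c_i$ is nontrivial: $c_i$ lies in the product $H_i$ of the first $i$ factors, and if $c_i\ne1$ then $c_ix_{i+1}c_i^{-1}x_{i+1}^{-1}$ is a normal form of length four in the free product of $H_i$ with the next factor.

\begin{lemma}\label{lem:c}
The element $c$ is hyperbolic in every vertex $U\neq S$ of $\mathcal X$.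
\end{lemma}

\begin{proof}
Suppose that $c$ is elliptic in $U$, with fixed vertex $v$. If $c_{i+1}$ fixes $v$, then by Lemma~\ref{lem:commutator} the group $\langle c_i,x_{i+1}\rangle$ fixes a vertex, and this vertex is $v$ by (T1), since the group contains $c_{i+1}\neq1$. By downward induction, all $x_i$ fix $v$. For $2\le i\le k$ the group $A_i$ fixes a vertex and contains $x_{i-1}\ne1$, which fixes only $v$; so $A_i$ fixes $v$. Hence $P$ fixes $v$. As $Q=A_1$ is elliptic too, $U\cong S$ by Lemma~\ref{lem:recognize}.
\end{proof}

\subsection{The coordinate}
Let $U$ be a free splitting in which $c$ is hyperbolic, and let $\alpha_U$ be the axis of $c$, ordered in the direction of translation. Let $\theta_U\in\alpha_U$ be the projection of the unique fixed point of $Q$. To measure the position of $\theta_U$ we need an origin on $\alpha_U$ that is determined by the action of $P$ alone. Define a subtree $M_U$, the \emph{marker}, as follows.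
\begin{itemize}
\item If $k\ge2$, let $M_U$ be the unique fixed point of $A_2$.
\item If $k=1$, then $P=F_r$ with $r\ge2$ has no subgroup that is forced to be elliptic. Let $M_U$ be the axis of $c'=tct^{-1}$, where $t=t_r$.
\end{itemize}
In the second case $c$ and $c'$ do not commute. Indeed $c=hth^{-1}t^{-1}$ with $1\ne h=c_{s-1}\in\langle t_1,\dots,t_{r-1}\rangle$, and
\[
cc'=ht^2h^{-1}t^{-2},\qquad c'c=t\,h\,t\,h^{-1}\,t^{-2}\,h\,t\,h^{-1}\,t^{-1}
\]
are different normal forms in $\langle t_1,\dots,t_{r-1}\rangle*\langle t\rangle$. The second definition cannot replace the first: for $W_3$, every conjugate of $c=(ab)^2$ in $P$ is $c$ or $c^{-1}$.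

The projection of $M_U$ to $\alpha_U$ is a point or a compact segment. For $k=1$ it is a point if the two axes are disjoint, and it is their intersection otherwise, which is bounded by (T3). Let $\mu_U$ be its smallest point, and define
\[
\xi(U)=\max\{n\in\mathbb Z:\ c^n\mu_U\le\theta_U\}.
\]
See Figure~\ref{fig:coord}. The integer $\xi(U)$ depends only on the isomorphism class of $U$, and by Lemma~\ref{lem:c} it is defined at every vertex of $\mathcal X$ other than $S$. Put $\tau=\tau_c\in N$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick,->] (-0.4,0) -- (9.4,0) node[right] {$\alpha_U$};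
\fill (1,0) circle (2pt) node[below] {$\mu_U$};
\fill (3.5,0) circle (2pt) node[below] {$c\mu_U$};
\fill (6,0) circle (2pt) node[below] {$c^2\mu_U$};
\fill (8.5,0) circle (2pt) node[below] {$c^3\mu_U$};
\fill (7.2,0) circle (2pt) node[below] {$\theta_U$};
\draw (1,0) -- (1,1.2);
\fill (1,1.2) circle (2pt) node[above] {fixed point of $A_2$};
\draw (7.2,0) -- (7.2,1.2);
\fill (7.2,1.2) circle (2pt) node[above] {fixed point of $Q$};
\end{tikzpicture}
\caption{The twist coordinate for $k\ge2$. In a tree $U$, the fixed points of $A_2$ and of $Q=A_1$ project to points $\mu_U$ and $\theta_U$ on the axis $\alpha_U$ of $c$. The coordinate $\xi(U)$ is the largest $n$ with $c^n\mu_U\le\theta_U$; here $\xi(U)=2$.}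
\label{fig:coord}
\end{figure}

\begin{lemma}\label{lem:coord}
\begin{itemize}
\item[(a)] If $U_1,U_2\neq S$ are adjacent vertices of $\mathcal X$, then $|\xi(U_1)-\xi(U_2)|\le1$.
\item[(b)] We have $\tau S=S$, and $\xi(\tau^mU)=\xi(U)+m$ for every vertex $U\ne S$ and every $m\in\mathbb Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\hat U$ collapse onto $U_1$ and $U_2$. An element that is elliptic in $\hat U$ is elliptic in its collapses, so $c$ is hyperbolic in $\hat U$ and $\xi(\hat U)$ is defined. Let $\kappa\colon\hat U\to U$ be one of the two collapses. We show that $\xi(U)\in\{\xi(\hat U),\xi(\hat U)+1\}$.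

The image $\kappa(\alpha_{\hat U})$ is not a point, since $c$ is hyperbolic in $U$. So some edge of $\alpha_{\hat U}$ survives together with all its $c$-translates, and the image is a line translated by $c$. Hence $\kappa$ maps $\alpha_{\hat U}$ onto $\alpha_U$, monotonically and preserving the order. By the same argument for $c'$ when $k=1$, and by equivariance and (T1) for fixed points, $\kappa$ maps $M_{\hat U}$ onto $M_U$ and the fixed point of $Q$ to the fixed point of $Q$.

Next, $\kappa$ commutes with the projections to the axes. Let $z$ be the projection of $y\in\hat U$ to $\alpha_{\hat U}$. Let $y'\in[y,z]$ satisfy $\kappa(y')\in\alpha_U$, say $\kappa(y')=\kappa(z')$ with $z'\in\alpha_{\hat U}$. The subtree $\kappa^{-1}(\kappa(y'))$ contains $[y',z']$, which passes through $z$, so $\kappa(y')=\kappa(z)$. Thus the segment $[\kappa(y),\kappa(z)]=\kappa([y,z])$ meets $\alpha_U$ only in $\kappa(z)$, which is therefore the projection of $\kappa(y)$.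

It follows that $\theta_U=\kappa(\theta_{\hat U})$, that the projection of $M_U$ is the image of the projection of $M_{\hat U}$, and, by monotonicity, that $\mu_U=\kappa(\mu_{\hat U})$. If $c^n\mu_{\hat U}\le\theta_{\hat U}$, then $c^n\mu_U\le\theta_U$; so $\xi(U)\ge\xi(\hat U)$. If $c^n\mu_U\le\theta_U$, then $c^{n-1}\mu_U<\theta_U$, which by monotonicity excludes $c^{n-1}\mu_{\hat U}>\theta_{\hat U}$; so $\xi(\hat U)\ge\xi(U)-1$.

(b) The first claim is part of Lemma~\ref{lem:twists}(a). In $\tau^mU$ an element $g$ acts as $T_c^{-m}(g)$ acts on $U$. So $c$ and $Q$ act as before, while $A_2$ acts as $c^{-m}A_2c^m$, or $c'$ acts as $c^{-m}c'c^m$. Hence the axis and $\theta$ are unchanged, the marker becomes $c^{-m}M_U$, and $\mu_U$ becomes $c^{-m}\mu_U$. The largest $n$ with $c^{n-m}\mu_U\le\theta_U$ is $\xi(U)+m$.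
\end{proof}

\section{A large jump forces geodesics through $S$}\label{sec:jump}

By Lemma~\ref{lem:coord}(a), two neighbors of $S$ with very different coordinates have no short connection that avoids $S$. Thin triangles carry this information to points far from $S$: if a geodesic between two far points avoided $S$, the triangle it forms with $S$ would provide a short detour near $S$.

Geodesics between vertices of $\mathcal X$ are edge paths. Fix an integer $D\ge1$ such that in each geodesic triangle whose corners are vertices of $\mathcal X$, each vertex on a side is within $D$ of a vertex on one of the other two sides. If $\delta$ is a hyperbolicity constant, $D=\lceil\delta\rceil+1$ works, since each point of a side is within $1/2$ of a vertex of that side. Put $K=8D+2$.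

\begin{lemma}\label{lem:jump}
Let $\psi\in\Gamma$ and let $U_1,U_2\neq\psi S$ be vertices, possibly equal. For $i=1,2$ let $\gamma_i$ be a geodesic from $\psi S$ to $U_i$, and let $V_i$ be its first vertex after $\psi S$. If $|\xi(\psi^{-1}V_1)-\xi(\psi^{-1}V_2)|>K$, then every geodesic from $U_1$ to $U_2$ passes through $\psi S$.
\end{lemma}

\begin{proof}
Applying $\psi^{-1}$, we may take $\psi=1$. Suppose that a geodesic $\beta$ from $U_1$ to $U_2$ avoids $S$. We construct a path of length at most $K$ from $V_1$ to $V_2$ that avoids $S$; by Lemma~\ref{lem:coord}(a) this gives $|\xi(V_1)-\xi(V_2)|\le K$.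

Let $Y_i$ be the vertex of $\gamma_i$ at distance $D+1$ from $S$ if $\gamma_i$ has length greater than $D+1$, and let $Y_i=U_i$ otherwise. The part of $\gamma_i$ from $V_i$ to $Y_i$ avoids $S$ and has length at most $D$. If $Y_i\ne U_i$, then $d(S,Y_i)=D+1$, so every geodesic of length at most $D$ starting at $Y_i$ avoids $S$.

\emph{Case 1: for both $i$, either $Y_i=U_i$ or $Y_i$ is within $D$ of a vertex of $\beta$.} Let $Z_i=U_i$ if $Y_i=U_i$, and otherwise let $Z_i$ be a vertex of $\beta$ with $d(Y_i,Z_i)\le D$. Then $d(S,Z_i)\le 2D+1$, so the part of $\beta$ between $Z_1$ and $Z_2$ has length $d(Z_1,Z_2)\le4D+2$. The path through $V_1,Y_1,Z_1,Z_2,Y_2,V_2$ avoids $S$ and has length at most $D+D+(4D+2)+D+D=K$.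

\emph{Case 2: otherwise.} After renumbering, $Y_1\neq U_1$ and $Y_1$ is not within $D$ of a vertex of $\beta$. In the triangle with sides $\gamma_1,\gamma_2,\beta$, the vertex $Y_1$ is then within $D$ of a vertex $Z$ of $\gamma_2$, and $1\le d(S,Z)\le2D+1$. The path from $V_1$ to $Y_1$, then to $Z$, then along $\gamma_2$ to $V_2$ avoids $S$ and has length at most $D+D+2D\le K$.
\end{proof}

\section{Two splittings with finite joint stabilizer}\label{sec:finite}

Assume (H). Enlarging $E_i$ only shrinks its stabilizer, and removing $1$ does not change it, so we may take each $E_i$ nonempty with $1\notin E_i$. Write $P=B*B'$, where $B'$ is one factor of $P$ and $B\neq1$ is the free product of the others.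

As for $W_3$, we look for an automorphism $\Theta$ that fixes $Q$ and sends $P$ to a conjugate of a group $R=\langle B',uBu^{-1}\rangle$, and now we want every element of every $E_i$ and every $t_j$ to be a letter of $u$. Conjugating $B$ by $w'$ while fixing $B'*Q$ is an automorphism when $w'\in B'*Q$, and such a word has no letter from $B$. A second partial conjugation, of $B'$ by a word $w\in B*Q$, brings these letters in.

Choose lists of a common length $m$, repetitions allowed: $q_1,\dots,q_m\in Q$ listing $E_1$; $b_1,\dots,b_m\in B$ listing the sets $E_i$ with $A_i\le B$ and the $t_j\in B$; and $b'_1,\dots,b'_m\in B'$ listing $E_i$ if $B'=A_i$, or $\{t_j\}$ if $B'=\langle t_j\rangle$. All entries are nontrivial. Put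
\[
w=q_1b_1q_2b_2\cdots q_mb_mq_1\in B*Q,\qquad w'=q_1b'_1q_1b'_2\cdots q_1b'_m\in B'*Q .
\]
Let $\Theta_1$ be the identity on $B*Q$ and $\operatorname{ad}_w$ on $B'$, and let $\Theta_2$ be the identity on $B'*Q$ and $\operatorname{ad}_{w'}$ on $B$. Both are automorphisms, with inverses given by $w^{-1}$ and $w'^{-1}$ in place of $w$ and $w'$. The composite $\Theta=\Theta_1\Theta_2$ is the identity on $Q$, agrees with $\operatorname{ad}_w$ on $B'$, and agrees with $\operatorname{ad}_{\hat w}$ on $B$, where $\hat w=\Theta_1(w')=\prod_{i=1}^m q_1\,wb'_iw^{-1}$. So $\eta=[\Theta]$ lies in $N$. Put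
\[
u=w^{-1}\hat w=(w^{-1}q_1w)\,b'_1\,(w^{-1}q_1w)\,b'_2\cdots(w^{-1}q_1w)\,b'_m\,w^{-1},\qquad
R=w^{-1}\Theta(P)w=\langle B',uBu^{-1}\rangle .
\]
In $w^{-1}q_1w$ the only cancellation is $q_1^{-1}q_1q_1=q_1$ in the middle:
\[
w^{-1}q_1w=q_1^{-1}b_m^{-1}q_m^{-1}\cdots q_2^{-1}b_1^{-1}\;q_1\;b_1q_2\cdots q_mb_mq_1 .
\]
This word and $w^{-1}$ alternate between $Q$ and $P$ and begin and end in $Q$, which is the purpose of the last letter $q_1$ of $w$. Hence no further cancellation occurs in $u$, and its normal form in $P*Q$ is
\[
u=s_1p_1s_2p_2\cdots p_{l-1}s_l,\qquad s_i\in Q\setminus\{1\},\quad p_i\in P\setminus\{1\},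
\]
where every $q_j$, $b_j$, $b'_j$ occurs among the letters. Let $u_0=1$, $u_1=s_1$, $u_2=s_1p_1,\dots,u_{2l-1}=u$ be the prefixes of $u$. The edges $u_0e,u_1e,\dots,u_{2l-1}e$ form a path $\pi$ in $S$ with vertices
\[
v_P,\ v_Q,\ s_1v_P,\ s_1p_1v_Q,\ s_1p_1s_2v_P,\ \dots,\ uv_P ,
\]
and consecutive edges are distinct because the letters are nontrivial. So $\pi$ is the segment $[v_P,uv_P]$. Let $S_R$ be the union of the $R$-translates of $\pi$.

\begin{lemma}\label{lem:SR}
The set $S_R$ is a subtree contained in every $R$-invariant subtree of $S$, and the interior vertices of $\pi$ have valence two in $S_R$.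
\end{lemma}

\begin{proof}
The group $B'$ fixes $v_P$ and $uBu^{-1}$ fixes $uv_P$. Let $Y$ be the Bass--Serre tree of the abstract free product $B'*uBu^{-1}$, with each edge subdivided into $2l$ edges. Map $Y$ to $S$, equivariantly for the surjection $B'*uBu^{-1}\to R$, by sending the subdivided base edge onto $\pi$. The map is locally injective: at the two ends of $\pi$ because edge stabilizers in $S$ are trivial, and at the new vertices because $\pi$ is a segment. So it is an isomorphism of $Y$ onto $S_R$, and the interior vertices of $\pi$ are images of vertices of valence two. The projection of $v_P$ to an $R$-invariant subtree is fixed by $B'\neq1$, so it is $v_P$ by (T1); the projection of $uv_P$ is fixed by $uBu^{-1}\ne1$, so it is $uv_P$. Hence the subtree contains $\pi$, and therefore $S_R$.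
\end{proof}

\begin{proposition}\label{prop:finite}
Assume \textup{(H)}. Then $\operatorname{Stab}_\Gamma(S)\cap\operatorname{Stab}_\Gamma(\eta S)$ is finite, and $\eta S\neq S$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:twists}(b), the intersection is isomorphic to the group $\mathcal K$ of those $\Sigma\in\operatorname{Aut}(G)$ that represent one of its elements and satisfy $\Sigma(P)=P$, $\Sigma(Q)=Q$. Each $\Sigma\in\mathcal K$ comes with the automorphism $f_\Sigma$ of $S$ from Lemma~\ref{lem:stab}.

\emph{$\mathcal K$ permutes the conjugates of $R$.} The tree $\eta S$ is the Bass--Serre tree of $\Theta(P)*Q$. An automorphism of $\eta S$ satisfying \eqref{eq:equiv} sends the vertex fixed by $Q$ to a vertex fixed by $\Sigma(Q)=Q$, that is, to itself. So it preserves both orbits of vertices, and $\Sigma$ permutes the stabilizers of the vertices in the other orbit, which are the conjugates of $\Theta(P)$, or equivalently of $R$.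

\emph{A finite invariant set of conjugates.} By Lemma~\ref{lem:SR}, each conjugate $R'=gRg^{-1}$ has a smallest invariant subtree $S_{R'}=gS_R$, and \eqref{eq:equiv} gives $f_\Sigma(S_{R'})=S_{\Sigma(R')}$. Since $f_\Sigma(e)=e$, the group $\mathcal K$ permutes the set $\mathcal R$ of conjugates $R'$ with $e\subset S_{R'}$. If $e\subset gS_R$, then $g^{-1}e=\rho u_ie$ for some $\rho\in R$ and some $i$, so $g^{-1}=\rho u_i$ and $gRg^{-1}=u_i^{-1}Ru_i$. Thus $\mathcal R$ has at most $2l$ elements. It contains $R$, so $\mathcal K_0=\{\Sigma\in\mathcal K:\Sigma(R)=R\}$ has finite index in $\mathcal K$.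

\emph{$\mathcal K_0$ is finite.} Let $\Sigma\in\mathcal K_0$. Then $f_\Sigma$ preserves $S_R$ and fixes the first edge of $\pi$ pointwise. If it fixes $u_{i-1}e$ pointwise, with $1\le i\le 2l-1$, then it fixes the common vertex of $u_{i-1}e$ and $u_ie$, which has valence two in $S_R$; so it fixes $u_ie$ pointwise. Hence $\Sigma(u_i)e=f_\Sigma(u_ie)=u_ie$, and $\Sigma(u_i)=u_i$ for all $i$. So $\Sigma$ fixes each letter $u_{i-1}^{-1}u_i$ of $u$; in particular it fixes every $t_j$ and fixes every $E_i$ pointwise. The group $\Sigma(A_i)$ is a conjugate of some $A_j$ and contains the nontrivial elements $E_i\subseteq A_i$, so $\Sigma(A_i)=A_i$ by (T4). Thus $\Sigma|_{A_i}$ lies in the pointwise stabilizer of $E_i$ in $\operatorname{Aut}(A_i)$, which is finite by (H). As $\Sigma$ is determined by these restrictions and by the images of the $t_j$, the group $\mathcal K_0$ is finite, and so is $\mathcal K$.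

If $\eta S=S$, the intersection would be $\operatorname{Stab}_\Gamma(S)$, which is infinite by Lemma~\ref{lem:twists}(a).
\end{proof}

\section{A loxodromic WPD element}\label{sec:wpd}

Assume (H). Let $L=d(S,\eta S)\ge1$ and let $\sigma$ be a geodesic from $S$ to $\eta S$. The translates $\eta^j\sigma$ form a bi-infinite path, but nothing prevents it from having shortcuts at the points $\eta^jS$. Inserting a power of $\tau$ does not move $S$ and produces a jump of $\xi$ as large as we like between the incoming and the outgoing edge.

Let $V_+$ be the first vertex of $\sigma$ after $S$, and let $V_-$ be the last vertex before $S$ on the geodesic $\eta^{-1}\sigma$ from $\eta^{-1}S$ to $S$. Fix $n_0\ge1$ with $|\xi(V_+)+n_0-\xi(V_-)|>3K$, so that by Lemma~\ref{lem:coord}(b)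
\begin{equation}\label{eq:jump}
|\xi(\tau^{n_0}V_+)-\xi(V_-)|>3K .
\end{equation}
Put
\[
\varphi=\tau^{n_0}\eta\in N,\qquad S_j=\varphi^jS,\qquad\sigma_j=\varphi^j\tau^{n_0}\sigma\qquad(j\in\mathbb Z).
\]
Since $\tau S=S$, we have $S_j=\varphi^j\tau^{n_0}S$ and $S_{j+1}=\varphi^j\tau^{n_0}\eta S$, so $\sigma_j$ is a geodesic of length $L$ from $S_j$ to $S_{j+1}$. Its first vertex after $S_j$ is $\varphi^j\tau^{n_0}V_+$. Since $\sigma_{-1}=\varphi^{-1}\tau^{n_0}\sigma=\eta^{-1}\sigma$ and $\sigma_{j-1}=\varphi^j\sigma_{-1}$, the last vertex of $\sigma_{j-1}$ before $S_j$ is $\varphi^jV_-$. Let $\omega$ be the concatenation of all $\sigma_j$.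

\begin{lemma}\label{lem:lox}
The path $\omega$ is a geodesic line. In particular $d(S_i,S_j)=|i-j|L$, and $\varphi$ is loxodromic.
\end{lemma}

\begin{proof}
We show by induction on $j-i\ge1$ that $\sigma_i\cdots\sigma_{j-1}$ is a geodesic. For $j-i=1$ it is $\sigma_i$. Suppose it holds for $(i,j)$; then $S_i\neq S_j\ne S_{j+1}$. Apply Lemma~\ref{lem:jump} with $\psi=\varphi^j$ to the reverse of $\sigma_i\cdots\sigma_{j-1}$ and to $\sigma_j$, whose first vertices are $\varphi^jV_-$ and $\varphi^j\tau^{n_0}V_+$. By \eqref{eq:jump}, every geodesic from $S_i$ to $S_{j+1}$ passes through $S_j$. So $d(S_i,S_{j+1})=d(S_i,S_j)+L$, which is the length of $\sigma_i\cdots\sigma_j$.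
\end{proof}

The factor $3$ in \eqref{eq:jump} leaves room to perturb both ends of a segment of $\omega$, at a cost of $K$ each, and still have a jump larger than $K$.

\begin{lemma}\label{lem:wpd}
The element $\varphi$ is WPD for the action of $\Gamma$ on $\mathcal X$.
\end{lemma}

\begin{proof}
It suffices to treat the base point $S=S_0$. Indeed, if $h$ moves $y$ and $\varphi^My$ by at most $\varepsilon$, then it moves $S$ and $\varphi^MS$ by at most $\varepsilon+2d(y,S)$.

Let $\varepsilon>0$, choose an integer $j>\varepsilon$, and put $M=2j+1$. Let $h\in\Gamma$ satisfy $d(S_0,hS_0)\le\varepsilon$ and $d(S_M,hS_M)\le\varepsilon$, and let $i\in\{j,j+1\}$. By Lemma~\ref{lem:lox}, both $d(S_0,S_i)$ and $d(S_M,S_i)$ are at least $jL>\varepsilon$. So no geodesic from $S_0$ to $hS_0$, or from $S_M$ to $hS_M$, contains $S_i$; in particular $hS_0,hS_M\neq S_i$. Let $V_0$ and $V_M$ be the first vertices after $S_i$ on geodesics from $S_i$ to $hS_0$ and to $hS_M$. Apply Lemma~\ref{lem:jump} with $\psi=\varphi^i$, in contrapositive form, to the pairs $(S_0,hS_0)$ and $(S_M,hS_M)$, taking the geodesics from $S_i$ to $S_0$ and to $S_M$ along $\omega$. This gives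
\[
|\xi(\varphi^{-i}V_0)-\xi(V_-)|\le K,\qquad|\xi(\varphi^{-i}V_M)-\xi(\tau^{n_0}V_+)|\le K .
\]
With \eqref{eq:jump} we get $|\xi(\varphi^{-i}V_0)-\xi(\varphi^{-i}V_M)|>K$, so by Lemma~\ref{lem:jump} every geodesic from $hS_0$ to $hS_M$ passes through $S_i$.

One such geodesic is $h\omega_M$, where $\omega_M$ is the part of $\omega$ from $S_0$ to $S_M$. Hence $h^{-1}S_j$ and $h^{-1}S_{j+1}$ are vertices of the finite path $\omega_M$, and there are finitely many possibilities for the pair $(h^{-1}S_j,h^{-1}S_{j+1})$. If $h$ and $h'$ give the same pair, then $h'h^{-1}$ lies in
\[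
\operatorname{Stab}_\Gamma(S_j)\cap\operatorname{Stab}_\Gamma(S_{j+1})=\varphi^j\tau^{n_0}\bigl(\operatorname{Stab}_\Gamma(S)\cap\operatorname{Stab}_\Gamma(\eta S)\bigr)\tau^{-n_0}\varphi^{-j},
\]
which is finite by Proposition~\ref{prop:finite}. So there are finitely many such $h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rel}]
If $\Gamma$ is acylindrically hyperbolic, then (H) holds by Proposition~\ref{prop:onlyif}. Conversely, assume (H) and let $N\le\Gamma'\le\Gamma$. The element $\varphi\in N\le\Gamma'$ is loxodromic on the hyperbolic graph $\mathcal X$, and it is WPD for $\Gamma'$ because it is WPD for the larger group $\Gamma$. Suppose that $\Gamma'$ is virtually cyclic. Then the subgroup $\operatorname{Stab}_\Gamma(S)\cap N$, which is infinite by Lemma~\ref{lem:twists}(a), has finite index in $\Gamma'$, and so it contains $\varphi^n$ for some $n\ge1$. But $d(S,\varphi^nS)=nL>0$. So $\Gamma'$ is not virtually cyclic, and it is acylindrically hyperbolic by (O1). The case $\Gamma'=\Gamma$ gives the first statement.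
\end{proof}

\begin{remark}
The hypothesis $k\ge1$ provides a subgroup $Q$ that is elliptic in every free splitting; its fixed point defines $\theta_U$, and its ellipticity lets Lemma~\ref{lem:recognize} identify $S$ from $P$ alone. The hypothesis $k+r\ge3$ says that $P$ has at least two factors. It makes the twists an infinite group, it allows the commutator $c$ to be formed, and it provides the decomposition $P=B*B'$. In the case $G=G_1*G_2$ of Theorem~\ref{thm:two}, the tree $S$ is the only one-edge splitting in which both factors are elliptic, by Lemma~\ref{lem:recognize}, and there is nothing for $\eta$ to move.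
\end{remark}

\begin{thebibliography}{DGO}

\bibitem[BF]{BF}
Bestvina and Feighn, Adv. Math. 256 (2014).

\bibitem[DGO]{DGO}
Dahmani, Guirardel, and Osin, Mem. AMS 245 (2017).

\bibitem[Ho]{Ho}
C.~Horbez, \emph{Hyperbolic graphs for free products, and the Gromov boundary of the graph of cyclic splittings}, J. Topol. 9 (2016).

\bibitem[Ly]{Lyman}
Rylee Alanza Lyman, \emph{Train Tracks on Graphs of Groups and Outer Automorphisms of Hyperbolic Groups}, arXiv:2005.00164 (2020).

\bibitem[MM]{MM}
McCullough and Miller, \emph{Symmetric automorphisms of free products}, Mem. AMS 122 (1996).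

\bibitem[Os]{Os}
D.~Osin, \emph{Acylindrically hyperbolic groups}, Trans. AMS 368 (2016).

\end{thebibliography}
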